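# Determining sets of coordinates, and covering power-homogeneous compacta by discrete subspaces

All spaces are Hausdorff, and a compactum is a compact Hausdorff space.

## 1. When a few coordinates of $h(w)$ fix one coordinate of $w$

Let $X$ be a non-empty compactum, $\nu\ge 1$ a cardinal, and $h$ a homeomorphism of $X^\nu$ onto itself. For $z\in X^\nu$ and $A\subset\nu$ write $z_A=z|_A\in X^A$. Write $\pi_a:X^\nu\to X$ for the $a$-th projection; it is continuous and open. Fix one coordinate $a\in\nu$.

**Definition.** A set $A\subset\nu$ *determines* the point $w\in X^\nu$ (with respect to $h$ and $a$) if, for all $z\in X^\nu$,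
$$h(z)_A=h(w)_A\quad\Longrightarrow\quad z_a=w_a .$$

So if we know the coordinates of $h(w)$ in $A$, then we know the $a$-th coordinate of $w$. A superset of a determining set is determining, and $\nu$ determines every point.

It helps to have a picture. Put $g=\pi_a\circ h^{-1}:X^\nu\to X$, a continuous map, and regard $X^\nu$ as $X^A\times X^{\nu\setminus A}$. Then

> $A$ determines $w$ if and only if $g$ is constant on the fiber $\{h(w)_A\}\times X^{\nu\setminus A}$.

**Example.** Let $X=\{0,1\}$, $\nu=3$, $a=1$, and let $h(x_0,x_1,x_2)$ be $(x_0,x_1,x_2)$ if $x_0=0$ and $(x_0,x_2,x_1)$ if $x_0=1$. If $w_0=0$, then $\{0,1\}$ determines $w$: from $h(z)_0=0$ we learn $z_0=0$, so $h(z)_1=z_1$. If $w_0=1$, then $\{0,2\}$ determines $w$, but $\{0,1\}$ does not: among the $z$ with $z_0=1$ and $z_2=w_2$, the coordinate $z_1$ is still free. So a determining set depends on the point. In the proofs below we collect the determining sets of many points into one set $A$.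

What is this for? The picture suggests that constancy of $g$ on fibers passes to limits: if $g$ is constant on fibers over points $y\in X^A$ that accumulate at $y^*$, then $g$ should be constant on the fiber over $y^*$, by continuity. If the set $A$ is small and $y^*$ has coordinates of small character, this will tell us that a certain point of $X$ has small character. So determining sets let us read off information about single points of $X$ from a homeomorphism of a huge power $X^\nu$. This is the tool we need for the following question.

## 2. Discrete covers, small open sets, and homogeneous powers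

For a space $X$, let $dis(X)$ be the least number of discrete subspaces needed to cover $X$. For non-empty $X$, let $\Delta(X)$ be the least cardinality of a non-empty open subset. Two facts are immediate: $dis(X)\le|X|$ (cover by singletons), and $dis(C)\le dis(X)$ for $C\subset X$ (intersect the members of a cover with $C$).

A space $X$ is *homogeneous* if for all $x,y\in X$ some homeomorphism of $X$ onto itself takes $x$ to $y$. It is *power homogeneous* if $X^\kappa$ is homogeneous for some non-zero cardinal $\kappa$.

In S. Spadaro, "A note on discrete sets", arXiv:0905.3588 (2009), one finds the question: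

> Is $dis(X)\ge\Delta(X)$ for every non-empty power-homogeneous compactum $X$?

The answer is yes. Call a space *crowded* if it has no isolated points. If $X$ has an isolated point, then $\Delta(X)=1\le dis(X)$ and there is nothing to do. So the question is about crowded spaces, and there we shall prove more. Write $\chi(x,X)$ for the character of $x$ in $X$, that is, the least size of a local base at $x$, and $2^{<\kappa}=\sup\{2^\lambda:\lambda<\kappa\}$.

**Theorem 1.** Let $X$ be a non-empty crowded power-homogeneous compactum, and let $\kappa$ be the least cardinal with $2^\kappa>dis(X)$. Then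
$$dis(X)=|X|=2^{<\kappa},$$
and every point of $X$ has character $<\kappa$.

Since $|X|\ge\Delta(X)$ always, this answers the question.

**Some spaces by hand.** Let $\alpha(\tau)$ be the one-point compactification of the discrete space $\tau$, for an infinite cardinal $\tau$, with point at infinity $\infty$.

* $\alpha(\tau)$ is covered by two discrete sets, $\tau$ and $\{\infty\}$, and is not discrete. So $dis=2$ and $\Delta=1$.
* In $2^\omega$ every discrete subspace is countable, because the space is second countable. Countable sets in number fewer than $2^\omega$ cannot cover a set of size $2^\omega$ (if there are $\mu<2^\omega$ of them, they cover at most $\mu\cdot\omega<2^\omega$ points). So $dis(2^\omega)=2^\omega=|2^\omega|$. Every non-empty open set contains a copy of $2^\omega$, so also $\Delta(2^\omega)=2^\omega$.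

**Power homogeneous does not mean homogeneous.** The convergent sequence $\alpha(\omega)$ is not homogeneous. Its power $\alpha(\omega)^\omega$ is a non-empty crowded zero-dimensional compact metrizable space, hence homeomorphic to $2^\omega$ by Brouwer's theorem, and $2^\omega$ is a topological group, hence homogeneous.

Here is a crowded example. Let $Z=2^\omega\sqcup 2^{\omega_1}$ (disjoint sum). Points of the first piece have character $\omega$ and points of the second have character $\omega_1$, so $Z$ is not homogeneous. Clearly $Z\times2^\omega\cong Z$, and $Z\times2^{\omega_1}\cong2^{\omega_1}\sqcup2^{\omega_1}\cong2^{\omega_1}$. Hence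
$$Z^{\omega_1}\cong(Z\times2^\omega)^{\omega_1}\cong Z^{\omega_1}\times2^{\omega_1}\cong Z^{\omega_1}\times(2^{\omega_1})^{\omega_1}\cong(Z\times2^{\omega_1})^{\omega_1}\cong(2^{\omega_1})^{\omega_1}\cong2^{\omega_1},$$
which is homogeneous.

## 3. Homogeneous compacta, and what breaks when characters vary

We use two published theorems without proof.

* **(JS)** (I. Juhász, Z. Szentmiklóssy, *A strengthening of the Čech–Pospíšil theorem*, Topology Appl. 155 (2008).) If $C$ is a non-empty compactum and $\chi(x,C)\ge\kappa$ for all $x\in C$, where $\kappa\ge\omega$, then $dis(C)\ge2^\kappa$.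
* **(A)** (Arhangel'skii, 1969.) Every compactum $C$ with $\chi(x,C)\le\lambda$ for all $x\in C$, where $\lambda\ge\omega$, satisfies $|C|\le2^\lambda$.

If $X$ is a crowded *homogeneous* compactum, all points have the same character $\lambda$, which is infinite. Then $2^\lambda\le dis(X)\le|X|\le2^\lambda$ by (JS) and (A), and we are done.

If $X$ is only power homogeneous, characters may vary, as in $Z$. Then (JS) applied to $X$ uses the least character, (A) uses the supremum of the characters, and the two bounds do not match.

**First repair.** Apply (JS) not to $X$ but to closed subsets. Let $\kappa$ be least with $2^\kappa>dis(X)$. By (JS), no non-empty closed $C\subset X$ can have $\chi(x,C)\ge\kappa$ at all its points. As we shall see in Section 8, it follows that points of character $<\kappa$ occur in every non-empty closed set $C$ that is an intersection of fewer than $\kappa$ open sets. We would like to conclude that *every* point has character $<\kappa$. For general compacta this last step fails.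

**Example.** Let $\tau>2^\omega$ and $X=\alpha(\tau)\times2^\omega$, a crowded compactum. It is covered by the sets $\tau\times\{c\}$ and $\{(\infty,c)\}$, $c\in2^\omega$, all discrete, so $dis(X)\le2^\omega$; and it contains copies of $2^\omega$, so $dis(X)=2^\omega$. Yet $|X|=\tau$. Here $\omega<\kappa\le2^\omega$, since $2^{2^\omega}>2^\omega$. Points $(\xi,c)$ with $\xi<\tau$ have character $\omega$. If $C$ is an intersection of $\lambda<\kappa$ open sets $W_i$ (with $\lambda$ infinite) and $(\infty,c)\in C$, then each $W_i$ contains $(\xi,c)$ for all but finitely many $\xi$, so $C$ contains $(\xi,c)$ for all but at most $\lambda<\tau$ many $\xi$. So $C$ contains points of character $\omega$. But the point $(\infty,c)$ itself has character at least $\tau>\kappa$: by the same count, an intersection of $\lambda'$ open sets containing $(\infty,c)$, where $\omega\le\lambda'<\tau$, is never the single point $(\infty,c)$.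

So power homogeneity has to be used to pass from "points of small character are everywhere nearby" to "this point has small character".

**Second attempt: compare characters in the power.** Suppose $X^\nu$ is homogeneous. For $x\in X$ let $\bar x\in X^\nu$ be the constant point with value $x$. Some homeomorphism of $X^\nu$ takes $\bar q$ to $\bar p$, so $\chi(\bar q,X^\nu)=\chi(\bar p,X^\nu)$. But for infinite $\nu$ and crowded $X$ we have $\chi(\bar x,X^\nu)=\max(\nu,\chi(x,X))$. Indeed "$\le$" holds by counting basic boxes. Projecting a local base by the open map $\pi_a$ gives $\chi(\bar x,X^\nu)\ge\chi(x,X)$. Finally, a local base of fewer than $\nu$ sets may be shrunk to boxes, which together restrict fewer than $\nu$ coordinates; for an unrestricted coordinate $i$ and an open $V\ni x$ with $V\ne X$, no box lies in $\{z:z_i\in V\}$. So the comparison says nothing once $\nu$ is at least as large as both characters. For $Z$ and $\nu=\omega_1$ this is what happens.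

The way past this is to forget the whole point $\bar q$ and follow only its $a$-th coordinate $q$. We show that $q$ is already fixed by a *small* set $A$ of coordinates of $\bar p=h(\bar q)$. Then only $|A|$ and $\chi(p,X)$ enter, and $\nu$ disappears from the count.

## 4. Closed $G_\lambda$-sets in compacta and their projections

For an infinite cardinal $\lambda$, a *$G_\lambda$-set* is an intersection of at most $\lambda$ open sets. For example, in $\alpha(\tau)$ the set $\{\infty\}$ is a $G_\lambda$-set exactly when $\lambda\ge\tau$: an intersection of $\lambda$ neighborhoods of $\infty$ omits at most $\lambda$ points, and $\{\infty\}=\bigcap_{\xi<\tau}(\alpha(\tau)\setminus\{\xi\})$.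

From now on $X$ is a non-empty compactum and $\nu\ge1$ is a cardinal with $X^\nu$ homogeneous. Put
$$D_\lambda=\{x\in X:\chi(x,X)\le\lambda\}\quad(\lambda\ge\omega),\qquad D_{<\kappa}=\bigcup\{D_\lambda:\omega\le\lambda<\kappa\}.$$
For $\kappa>\omega$, a point $x$ lies outside $D_{<\kappa}$ if and only if $\chi(x,X)\ge\kappa$. Indeed, if $\chi(x,X)<\kappa$, then $x\in D_\lambda$ for $\lambda=\max(\omega,\chi(x,X))<\kappa$; the converse is clear. Let $\lambda\ge\omega$ in the following four facts.

**Fact 1.** In a compactum, a closed $G_\lambda$-set $C$ has an outer base of size $\le\lambda$, that is, a family of at most $\lambda$ open sets containing $C$ such that each open set containing $C$ contains one of them. In particular, $\chi(x)\le\lambda$ if and only if $\{x\}$ is a $G_\lambda$-set.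

*Proof.* Let $C=\bigcap_{i\in I}W_i$ with $W_i$ open and $|I|\le\lambda$. By normality choose open $V_i$ with $C\subset V_i\subset\overline{V_i}\subset W_i$. Then $\bigcap_i\overline{V_i}=C$. If $U\supset C$ is open, compactness gives a finite $F\subset I$ with $\bigcap_{i\in F}\overline{V_i}\subset U$, so $\bigcap_{i\in F}V_i\subset U$. So the finite intersections of the $V_i$, of which there are at most $\lambda$, form an outer base. For $C=\{x\}$ an outer base is a local base. Conversely, a local base at $x$ has intersection $\{x\}$, since points are closed. $\square$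

**Fact 2.** If $C$ is a closed $G_\lambda$-set in $X$, $x\in C$ and $\chi(x,C)\le\rho$, then $\chi(x,X)\le\lambda+\rho$.

*Proof.* Choose open sets $U_j$ of $X$, at most $\rho$ of them, such that the sets $U_j\cap C$ form a local base at $x$ in $C$. Then $\{x\}=C\cap\bigcap_jU_j$ is a $G_{\lambda+\rho}$-set in $X$. Apply Fact 1. $\square$

**Fact 3.** If $C\subset X^\nu$ is a $G_\lambda$-set and $x\in C$, there is $B\subset\nu$ with $|B|\le\lambda$ such that $z_B=x_B$ implies $z\in C$.

*Proof.* Let $C=\bigcap_{i\in I}W_i$ with $|I|\le\lambda$. Inside each $W_i$ choose a basic box containing $x$; it restricts a finite set $E_i$ of coordinates. Put $B=\bigcup_iE_i$. If $z_B=x_B$, then $z$ lies in each of these boxes, hence in each $W_i$. $\square$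

**Fact 4.** If $C\subset X^\nu$ is a closed $G_\lambda$-set, then $\pi_a(C)$ is a closed $G_\lambda$-set in $X$.

*Proof.* It is closed, being compact. By Fact 1 in $X^\nu$, let $\mathcal W$ be an outer base of $C$ with $|\mathcal W|\le\lambda$. If $y\notin\pi_a(C)$, then $\pi_a^{-1}(y)$ is closed and disjoint from $C$, so some $W\in\mathcal W$ lies in its complement, and then $y\notin\pi_a(W)$. Hence $\pi_a(C)=\bigcap_{W\in\mathcal W}\pi_a(W)$, and each $\pi_a(W)$ is open because $\pi_a$ is an open map. $\square$

## 5. Constancy on fibers passes to limits

Fix again a homeomorphism $h$ of $X^\nu$ and a coordinate $a$. First we produce small determining sets.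

**(1)** *If $w_a\in D_\lambda$, then some $B\subset\nu$ with $|B|\le\lambda$ determines $w$.*

Indeed $\{w_a\}$ is a $G_\lambda$-set by Fact 1, so $\pi_a^{-1}(w_a)$ and its homeomorphic image $h(\pi_a^{-1}(w_a))$ are $G_\lambda$-sets in $X^\nu$. The latter contains $h(w)$. Fact 3 gives $B$ with $|B|\le\lambda$ such that $h(z)_B=h(w)_B$ implies $h(z)\in h(\pi_a^{-1}(w_a))$, that is, $z_a=w_a$.

The next lemma is the limit step announced in Section 1. Its first part says that the set of $y\in X^A$ for which $g=\pi_a\circ h^{-1}$ is constant on $\{y\}\times X^{\nu\setminus A}$ is closed. The second part turns this into a bound on a character.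

**Lemma 1.** Let $h(u)=v$ and $A\subset\nu$. Suppose that for every open $O\ni v_A$ in $X^A$ there is $w\in X^\nu$ such that $h(w)_A\in O$ and $A$ determines $w$. Then $A$ determines $u$. If moreover $|A|\le\lambda$ and $v_i\in D_\lambda$ for all $i\in A$, then $u_a\in D_\lambda$.

**Step 1: $A$ determines $u$.** Suppose not: there is $x$ with $h(x)_A=v_A$ but $x_a\ne u_a$. Choose disjoint open sets $V_x\ni x_a$ and $V_u\ni u_a$ in $X$. Put $t=h(x)_{\nu\setminus A}$ and $s=v_{\nu\setminus A}$, so that
$$h(x)=(v_A,t),\qquad h(u)=(v_A,s).$$
These are two points of the same fiber. By continuity of $h^{-1}$ at both points, there are open $O\ni v_A$ in $X^A$ and open $O'\ni t$, $O''\ni s$ in $X^{\nu\setminus A}$ with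
$$h^{-1}(O\times O')\subset\pi_a^{-1}(V_x),\qquad h^{-1}(O\times O'')\subset\pi_a^{-1}(V_u).$$
(Each point first gives its own neighborhood of $v_A$; intersect the two.) Take $w$ as in the hypothesis for this $O$ and put $y=h(w)_A\in O$. The points $h^{-1}(y,t)$ and $h^{-1}(y,s)$ have images under $h$ that agree with $h(w)$ on $A$. Since $A$ determines $w$, both have $a$-th coordinate $w_a$. The first lies in $h^{-1}(O\times O')$, so $w_a\in V_x$; the second lies in $h^{-1}(O\times O'')$, so $w_a\in V_u$. This contradicts $V_x\cap V_u=\emptyset$.

**Step 2: the character of $u_a$.** Let $C=\{z:h(z)_A=v_A\}=\bigcap_{i\in A}h^{-1}(\pi_i^{-1}(v_i))$. Each $\{v_i\}$ with $i\in A$ is a closed $G_\lambda$-set and $|A|\le\lambda$, so $C$ is a closed $G_\lambda$-set (if $A=\emptyset$, then $C=X^\nu$, which also qualifies). It contains $u$, and by Step 1 every $z\in C$ has $z_a=u_a$. So $\pi_a(C)=\{u_a\}$. By Fact 4 this is a $G_\lambda$-set, and by Fact 1, $\chi(u_a,X)\le\lambda$. $\square$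

The choice of the points $w$ is free, and they need not be constant. In both applications we take $u=\bar q$ and $v=\bar p$ with $p$ of small character, and build $A$ in $\omega$ stages so that enough determined points $w$ have $h(w)_A$ close to $\bar p_A$.

## 6. The set of points of character at most $\lambda$ is closed

In the example $\alpha(\tau)\times2^\omega$ of Section 3, $D_\omega$ is dense but not the whole space. Power homogeneity forbids this.

**Lemma 2.** For every $\lambda\ge\omega$ the set $D_\lambda$ is closed in $X$. Consequently $|D_\lambda|\le2^\lambda$.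

If $D_\lambda=\emptyset$ there is nothing to prove. Otherwise let $q\in\overline{D_\lambda}$.

**Step 1: set-up.** Fix $p\in D_\lambda$, a local base $\mathcal B$ at $p$ with $|\mathcal B|\le\lambda$, a homeomorphism $h$ of $X^\nu$ with $h(\bar q)=\bar p$, and $a\in\nu$.

**Step 2: build $A$ so that each basic box around $\bar p_A$ receives a point determined by $A$.** Put $A_0=\emptyset$. Suppose $A_n$ is given with $|A_n|\le\lambda$. For each finite $E\subset A_n$ and each $\beta:E\to\mathcal B$ let
$$O_\beta=\{z\in X^\nu:z_e\in\beta(e)\text{ for }e\in E\}.$$
There are at most $\lambda$ such pairs $(E,\beta)$. Since $h(\bar q)=\bar p\in O_\beta$, the set $\pi_a(h^{-1}(O_\beta))$ is an open neighborhood of $q$, so it meets $D_\lambda$. Choose $w_\beta\in h^{-1}(O_\beta)$ with $(w_\beta)_a\in D_\lambda$. By (1) choose $B_\beta$ with $|B_\beta|\le\lambda$ determining $w_\beta$. Let $A_{n+1}=A_n\cup\bigcup_\beta B_\beta$, which again has size at most $\lambda$. Put $A=\bigcup_nA_n$, so $|A|\le\lambda$.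

**Step 3: check the hypothesis of Lemma 1 for $u=\bar q$, $v=\bar p$.** Let $O$ be an open neighborhood of $\bar p_A$ in $X^A$. It contains a set $\{y\in X^A:y_e\in\beta(e)\text{ for }e\in E\}$ with $E\subset A$ finite and $\beta:E\to\mathcal B$. As $E$ is finite and the $A_n$ increase, $E\subset A_n$ for some $n$, so this $\beta$ was treated at stage $n$. Then $h(w_\beta)\in O_\beta$ gives $h(w_\beta)_A\in O$, and $A\supset B_\beta$ determines $w_\beta$. Since $|A|\le\lambda$ and all coordinates of $\bar p$ are $p\in D_\lambda$, Lemma 1 gives $q\in D_\lambda$.

**Step 4: the cardinality.** $D_\lambda$ is closed in $X$, hence a compactum, and each of its points has character at most $\lambda$ in it. By (A), $|D_\lambda|\le2^\lambda$. $\square$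

## 7. Points whose small closed $G_\lambda$-neighborhoods all meet $D_{<\kappa}$

This section supplies the passage that failed in Section 3: the hypothesis of the next lemma is what (JS) will deliver.

**Lemma 3.** Let $\kappa>\omega$ and $q\in X$. Suppose that every closed $G_\lambda$-set of $X$ containing $q$, with $\omega\le\lambda<\kappa$, meets $D_{<\kappa}$. Then $q\in D_{<\kappa}$.

We shall again build a set $A$ in $\omega$ stages, now with $|A_n|<\kappa$ for each $n$. The union has size $<\kappa$ only if $\mathrm{cf}\,\kappa>\omega$, so we treat countable cofinality separately, using Lemma 2.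

**Case $\mathrm{cf}\,\kappa=\omega$.** Let $\kappa=\sup_n\kappa_n$ with $\omega\le\kappa_n<\kappa$ increasing; then $D_{<\kappa}=\bigcup_nD_{\kappa_n}$. Suppose $q\notin D_{<\kappa}$. By Lemma 2 each $D_{\kappa_n}$ is closed, and it does not contain $q$, so Urysohn's lemma gives continuous $f_n:X\to[0,1]$ with $f_n(q)=0$ and $f_n=1$ on $D_{\kappa_n}$. Then $\bigcap_nf_n^{-1}(0)$ is closed and is a $G_\omega$-set, because $f_n^{-1}(0)=\bigcap_mf_n^{-1}([0,1/(m+1)))$. It contains $q$ and misses $\bigcup_nD_{\kappa_n}=D_{<\kappa}$. Since $\omega<\kappa$, this contradicts the hypothesis.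

**Case $\mathrm{cf}\,\kappa>\omega$, Step 1: set-up.** The whole space $X$ is a closed $G_\omega$-set containing $q$, so by hypothesis $D_{<\kappa}\ne\emptyset$. Fix $p\in D_{\lambda_0}$ with $\omega\le\lambda_0<\kappa$, a homeomorphism $h$ of $X^\nu$ with $h(\bar q)=\bar p$, and $a\in\nu$.

**Step 2: build $A$ with points $w_n$ whose images agree exactly with $\bar p$ on $A_n$.** In Lemma 2 we could only ask that $h(w)$ be near $\bar p$; the present hypothesis allows equality on $A_n$, so one point per stage suffices. Put $A_0=\emptyset$. Given $A_n$ with $|A_n|<\kappa$, let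
$$C_n=\{z:h(z)_{A_n}=\bar p_{A_n}\}.$$
Since $\{p\}$ is a closed $G_{\lambda_0}$-set, $C_n$ is a closed $G_{|A_n|+\lambda_0}$-set, and it contains $\bar q$. By Fact 4, $\pi_a(C_n)$ is a closed $G_{|A_n|+\lambda_0}$-set containing $q$, and $\omega\le|A_n|+\lambda_0<\kappa$. By hypothesis it meets $D_{<\kappa}$. Choose $w_n\in C_n$ with $(w_n)_a\in D_{<\kappa}$. By (1) choose $B_n$ with $|B_n|<\kappa$ determining $w_n$, and let $A_{n+1}=A_n\cup B_n$, so $|A_{n+1}|<\kappa$. Put $A=\bigcup_nA_n$. As $\mathrm{cf}\,\kappa>\omega$, $\sup_n|A_n|<\kappa$, so $|A|\le\omega\cdot\sup_n|A_n|<\kappa$.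

**Step 3: apply Lemma 1 with $u=\bar q$, $v=\bar p$.** Let $O$ be an open neighborhood of $\bar p_A$ in $X^A$. It contains a basic box around $\bar p_A$ restricting only finitely many coordinates, all in some $A_n$. Since $h(w_n)_{A_n}=\bar p_{A_n}$, this box contains $h(w_n)_A$; and $A\supset B_n$ determines $w_n$. Put $\lambda=|A|+\lambda_0<\kappa$. Then $|A|\le\lambda$ and $p\in D_{\lambda_0}\subset D_\lambda$, so Lemma 1 gives $q\in D_\lambda\subset D_{<\kappa}$. $\square$

## 8. Proof that $dis(X)=|X|$ for crowded $X$

Now we prove Theorem 1. Let $X$ be crowded, put $\mu=dis(X)$, and let $\kappa$ be the least cardinal with $2^\kappa>\mu$.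

**Step 1: $\kappa$ is uncountable and $2^{<\kappa}\le\mu$.** A point of finite character has a smallest neighborhood, which must be $\{x\}$ since $X$ is Hausdorff; so it is isolated. As $X$ is crowded, all characters are infinite, and (JS) gives $\mu\ge2^\omega$. So $2^\lambda\le\mu$ for all $\lambda\le\omega$, hence $\kappa>\omega$. By the choice of $\kappa$, $2^\lambda\le\mu$ for all $\lambda<\kappa$, that is, $2^{<\kappa}\le\mu$.

**Step 2: every non-empty closed $G_\lambda$-set $C\subset X$ with $\omega\le\lambda<\kappa$ meets $D_{<\kappa}$.** Otherwise $\chi(x,X)\ge\kappa$ for all $x\in C$. If $\chi(x,C)=\rho<\kappa$ for some $x\in C$, then Fact 2 gives $\chi(x,X)\le\lambda+\rho<\kappa$, a contradiction. So $\chi(x,C)\ge\kappa$ for all $x\in C$, and (JS) gives $dis(X)\ge dis(C)\ge2^\kappa>\mu$, a contradiction.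

**Step 3: all characters are below $\kappa$.** By Step 2 each $q\in X$ satisfies the hypothesis of Lemma 3. So $X=D_{<\kappa}$.

**Step 4: counting.** By Lemma 2,
$$|X|\le\sum_{\omega\le\lambda<\kappa}|D_\lambda|\le\kappa\cdot2^{<\kappa}.$$
Also $\kappa\le2^{<\kappa}$: otherwise $\rho=2^{<\kappa}<\kappa$, so $2^\rho\le2^{<\kappa}=\rho$, which is absurd. Hence
$$|X|\le2^{<\kappa}\le\mu=dis(X)\le|X|,$$
and all are equal. $\square$

**Corollary.** $dis(X)\ge\Delta(X)$ for every non-empty power-homogeneous compactum $X$.

*Proof.* If $X$ has an isolated point, then $\Delta(X)=1\le dis(X)$. Otherwise $dis(X)=|X|\ge\Delta(X)$ by Theorem 1. $\square$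

## 9. Unions of closed $G_\theta$-sets and crowded open sets

Lemmas 2 and 3 do not need $X$ to be crowded, and Lemma 3 concerns one point $q$ at a time. So the argument can be run inside a subset $S$ of $X$, provided that there is room in $S$ for the closed sets to which (JS) is applied.

**Theorem 2.** Let $X$ be a power-homogeneous compactum and $\theta\ge\omega$. Let $\emptyset\ne S\subset X$ be a union of closed $G_\theta$-subsets of $X$ with $dis(S)\ge2^\theta$. Then $dis(S)=|S|=2^{<\kappa}$, where $\kappa$ is least with $2^\kappa>dis(S)$. In particular, $dis(U)=|U|$ for every non-empty open $U\subset X$ without isolated points (even if $X$ has isolated points elsewhere).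

**Step 1: closed sets inside $S$.** Put $\mu=dis(S)$. Since $2^\lambda\le2^\theta\le\mu$ for $\lambda\le\theta$, we have $\kappa>\theta\ge\omega$. Let $C$ be a non-empty closed $G_\lambda$-set of $X$ with $C\subset S$ and $\omega\le\lambda<\kappa$. Then $C$ meets $D_{<\kappa}$. Otherwise $\chi(x,X)\ge\kappa$ for all $x\in C$, so $\chi(x,C)\ge\kappa$ for all $x\in C$ by Fact 2, as in Section 8, and (JS) gives $dis(S)\ge dis(C)\ge2^\kappa>\mu$, a contradiction.

**Step 2: $S\subset D_{<\kappa}$.** Let $q\in S$ and let $K$ be a closed $G_\theta$-set with $q\in K\subset S$. If $C\ni q$ is any closed $G_\lambda$-set of $X$ with $\omega\le\lambda<\kappa$, then $C\cap K\subset S$ is a closed $G_{\lambda+\theta}$-set containing $q$, and $\lambda+\theta<\kappa$. By Step 1 it meets $D_{<\kappa}$, hence so does $C$. By Lemma 3, $q\in D_{<\kappa}$.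

**Step 3: counting.** As in Section 8, $\kappa\le2^{<\kappa}$ and $2^{<\kappa}\le\mu$. Hence $|S|\le\sum_{\omega\le\lambda<\kappa}|D_\lambda|\le\kappa\cdot2^{<\kappa}=2^{<\kappa}\le\mu=dis(S)\le|S|$.

**Step 4: crowded open sets.** Let $U$ be non-empty, open and crowded, and take $\theta=\omega$. For each $x\in U$ there is a continuous $f:X\to[0,1]$ with $f(x)=0$ and $f=1$ off $U$, and $f^{-1}(0)\subset U$ is a closed $G_\omega$-set containing $x$. So $U$ is a union of closed $G_\omega$-sets. It remains to see that $dis(U)\ge2^\omega$. Choose a non-empty open $V$ with $\overline V\subset U$. The compactum $\overline V$ is crowded: if $\{x\}=W\cap\overline V$ with $W$ open in $X$, then $W\cap V$ is non-empty because $x\in\overline V$, so $W\cap V=\{x\}$ is open in $X$, and $x$ would be isolated in $U$. So all characters in $\overline V$ are infinite, and (JS) gives $dis(U)\ge dis(\overline V)\ge2^\omega$. $\square$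

## 10. Two limits on Theorem 1

**(a) Isolated points must be excluded.** The two-point discrete space is a homogeneous compactum with $dis=1<2=|X|$.

**(b) The form $2^{<\kappa}$ cannot be improved to a power $2^\lambda$, and $|X|>\Delta(X)$ is possible.** Let $\kappa=\sup_n\kappa_n$ with $\omega\le\kappa_0<\kappa_1<\cdots$. Let $Y$ be the one-point compactification of $\bigoplus_n2^{\kappa_n}$, with point at infinity $\infty$, and let $X=Y\times2^\omega$. This is a crowded compactum with $|X|=\sup_n2^{\kappa_n}=2^{<\kappa}$.

**Step 1: $Y\times2^\kappa\cong\alpha(\omega)\times2^\kappa$.** The purpose is to absorb the unequal factors $2^{\kappa_n}$ into $2^\kappa$ without disturbing a given coordinate more than once. Choose pairwise disjoint $T_n\subset\kappa$ with $|T_n|=\kappa_n$; this is possible because a disjoint union of sets of sizes $\kappa_n$ has size $\kappa$. Since $|\kappa_n\sqcup T_n|=\kappa_n=|T_n|$, there are bijections $\varphi_n:\kappa_n\sqcup\kappa\to\kappa$ that are the identity on $\kappa\setminus T_n$ and map $\kappa_n\sqcup T_n$ onto $T_n$. Define $\Phi:Y\times2^\kappa\to\alpha(\omega)\times2^\kappa$ by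
$$\Phi(y,t)=(n,(y,t)\circ\varphi_n^{-1})\ \text{ for }y\in2^{\kappa_n},\qquad\Phi(\infty,t)=(\infty,t),$$
where $(y,t)$ is read as an element of $2^{\kappa_n\sqcup\kappa}$. It is a homeomorphism of each clopen piece $2^{\kappa_n}\times2^\kappa$ onto $\{n\}\times2^\kappa$ and the identity over $\infty$, so it is a bijection, continuous at all points not over $\infty$.

For continuity over $\infty$, look at coordinates. The first component is the map $Y\to\alpha(\omega)$ sending $2^{\kappa_n}$ to $n$ and $\infty$ to $\infty$; it is continuous. Let $i\in\kappa$. If $i\notin T_n$, then $\varphi_n^{-1}(i)=i$, so the $i$-th coordinate of the second component of $\Phi(y,t)$ is $t_i$ for $y\in2^{\kappa_n}$. As $i$ lies in at most one $T_n$, this coordinate equals $t_i$ for all $y$ outside one clopen piece, hence is continuous at points over $\infty$. So $\Phi$ is a continuous bijection from a compact space to a Hausdorff space, that is, a homeomorphism.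

**Step 2: $X$ is power homogeneous.** By Brouwer's theorem $\alpha(\omega)\times2^\omega\cong2^\omega$, so $\alpha(\omega)\times2^\kappa\cong\alpha(\omega)\times2^\omega\times2^\kappa\cong2^\kappa$. With Step 1, $Y\times2^\kappa\cong2^\kappa$. Hence
$$X^\kappa\cong Y^\kappa\times2^\kappa\cong(Y\times2^\kappa)^\kappa\cong(2^\kappa)^\kappa\cong2^\kappa,$$
where the second homeomorphism uses $2^\kappa\cong(2^\kappa)^\kappa$. The space $2^\kappa$ is a topological group, hence homogeneous.

**Step 3: the cardinals.** By Theorem 1, $dis(X)=|X|=\sup_n2^{\kappa_n}$. Suppose $2^{\kappa_0}<2^{\kappa_1}<\cdots$, for example under GCH. Then this cardinal has cofinality $\omega$. By König's theorem $\mathrm{cf}(2^\lambda)>\lambda$ for infinite $\lambda$, so $|X|$ is not of the form $2^\lambda$ with $\lambda$ infinite. Moreover $2^{\kappa_0}\times2^\omega$ is a non-empty open subset of $X$, so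
$$\Delta(X)\le|2^{\kappa_0}\times2^\omega|=2^{\kappa_0}<|X|=dis(X).$$
So the equality $dis(X)=|X|$ is strictly stronger than the inequality asked about.
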